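# Adversarial Ramsey games played on a generic filter

## 1. A game with countably many subspaces

Let $X$ be a nonempty, at most countable set, whose elements we call points, and let $G$ be a countable nonempty set, whose elements we call subspaces. Write $\mathrm{Seq}(X)$ for the set of finite sequences of elements of $X$, and $s^\frown x$ for $s$ extended by $x$. Suppose a relation $\vartriangleleft\ \subseteq\mathrm{Seq}(X)\times G$ is given, where $s^\frown x\vartriangleleft g$ is read "after $s$, the point $x$ may be played inside $g$", and suppose that for all $s$ and $g$ there is such an $x$. The whole lecture turns on the following game $A_G$.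

- Player I plays $p_0\in G$.
- Player II plays $x_0\in X$ and $q_0\in G$, with $(x_0)\vartriangleleft p_0$.
- Player I plays $y_0\in X$ and $p_1\in G$, with $(x_0,y_0)\vartriangleleft q_0$.
- Player II plays $x_1\in X$ and $q_1\in G$, with $(x_0,y_0,x_1)\vartriangleleft p_1$, and so on.

So each player chooses the subspace in which the *opponent* must choose the next point. The outcome is $(x_0,y_0,x_1,y_1,\dots)\in X^\omega$. Player I wants it to lie in a given set $\mathcal X\subseteq X^\omega$, and II wants it to lie outside.

There are only countably many possible moves, so after coding this is a game on integers. If $\mathcal X$ is projective, the axiom $PD$ of projective determinacy says that one of the players has a winning strategy.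

Here is what the game is for. In the Ramsey-theoretic question below the players choose subspaces from a set $P$ that may have the size of the continuum, where $PD$ says nothing directly, and there are *two* games, $A_q$ and $B_q$, with different restrictions. We shall find a countable $G\subseteq P$ such that a winning strategy in $A_G$ can be converted into a strategy for I in $A_q$ or for II in $B_q$, where $q$ is a subspace lying almost below every element of $G$. The set $G$ will be a filter generic over a model $N$ all of whose elements are countable, and most of the work goes into choosing $N$ and the winning strategy so that each is compatible with the other.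

## 2. Gowers spaces and the adversarial Ramsey property

**Definition (Gowers space).** A Gowers space is a quintuple $\mathcal G=(P,X,\leqslant,\leqslant^*,\vartriangleleft)$, where $P$ is a nonempty set (of subspaces), $X$ is a nonempty, at most countable set (of points), $\leqslant$ and $\leqslant^*$ are quasi-orders on $P$, and $\vartriangleleft\ \subseteq\mathrm{Seq}(X)\times P$, such that, writing $r\lessapprox p$ for "$r\leqslant p$ and $p\leqslant^* r$":

1. if $p\leqslant q$ then $p\leqslant^* q$;
2. if $p\leqslant^* q$ then there is $r\lessapprox p$ with $r\leqslant q$;
3. for every $\leqslant$-decreasing sequence $(p_i)_{i\in\omega}$ in $P$ there is $p^*\in P$ with $p^*\leqslant^* p_i$ for all $i$;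
4. for every $p\in P$ and $s\in\mathrm{Seq}(X)$ there is $x\in X$ with $s^\frown x\vartriangleleft p$;
5. if $s\vartriangleleft p$ and $p\leqslant q$ then $s\vartriangleleft q$.

**Example 1 (infinite sets).** Let $P$ be the set of infinite subsets of $\omega$, $X=\omega$, $\leqslant$ inclusion, $\leqslant^*$ inclusion up to a finite set, and $s\vartriangleleft p$ iff $s$ is nonempty and its last term is in $p$. Then $r\lessapprox p$ means that $r\subseteq p$ and $p\setminus r$ is finite. For axiom 2 take $r=p\cap q$. For axiom 3 choose distinct $k_i\in p_i$ and let $p^*=\{k_i:i\in\omega\}$; since the $p_i$ decrease, $p^*\setminus p_i\subseteq\{k_j:j<i\}$. Axioms 1, 4, 5 are clear.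

**Example 2 (one-point space).** Let $P=\{p\}$, $X=\omega$, and $s\vartriangleleft p$ for all $s$. All axioms are trivial.

**Definition (analytic, projective).** The Gowers space is *analytic* if $P$ can be given a topology such that $P$ is an analytic space (a continuous image of a Polish space), $\leqslant$ is a Borel subset of $P^2$, and $\{p\in P:s\vartriangleleft p\}$ is Borel in $P$ for every $s\in\mathrm{Seq}(X)$. It is *projective* if $P$ is a projective subset of a Polish space $E$ and $\leqslant\ \subseteq E^2$, $\vartriangleleft\ \subseteq\mathrm{Seq}(X)\times E$ are projective, with $\mathrm{Seq}(X)$ discrete. In both cases $\leqslant^*$ is arbitrary.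

Both examples are analytic and projective. In Example 1, $P$ is a $G_\delta$ subset of $2^\omega$, inclusion is closed, and each set $\{p:s\vartriangleleft p\}$ is clopen.

**Definition (the games $A_p$ and $B_p$).** Fix $p\in P$. In both games the moves are made in the order of Section 1: I plays $p_0\in P$; II plays $x_0\in X$, $q_0\in P$; I plays $y_0\in X$, $p_1\in P$; and so on. The rules require $(x_0,y_0,\dots,y_{i-1},x_i)\vartriangleleft p_i$ and $(x_0,y_0,\dots,x_i,y_i)\vartriangleleft q_i$ for all $i$. In $A_p$ one also requires $p_i\lessapprox p$ and $q_i\leqslant p$; in $B_p$ one also requires $p_i\leqslant p$ and $q_i\lessapprox p$.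

In $A_p$ player I may only pass to slightly smaller subspaces, while II may pass to arbitrary ones below $p$. So $A_p$ is hard for I and $B_p$ is hard for II.

**Definition (adversarially Ramsey).** A set $\mathcal X\subseteq X^\omega$ is adversarially Ramsey if for every $p\in P$ there is $q\leqslant p$ such that I has a strategy in $A_q$ to reach $\mathcal X$ (that is, to make the outcome lie in $\mathcal X$), or II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X$.

The space $X^\omega$ carries the product of the discrete topologies, and projective subsets of it are meant in the usual sense. The problem, whose source is Noé de Rancourt, "Ramsey theory without pigeonhole principle and the adversarial Ramsey principle", arXiv:1805.04954 (2018), is to prove or disprove that under $PD$ every projective set is adversarially Ramsey in every analytic Gowers space. The statement is true. The base theory is ZFC.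

**Theorem A.** ($PD$) If $\mathcal G$ is an analytic Gowers space, then every projective $\mathcal X\subseteq X^\omega$ is adversarially Ramsey.

**Theorem B.** Over ZFC the following are equivalent:

1. $PD$;
2. for every analytic Gowers space, every projective subset of $X^\omega$ is adversarially Ramsey;
3. for every projective Gowers space, every countable family $(\mathcal X_n)_n$ of projective subsets of $X^\omega$ and every $p\in P$, there is a single $q\leqslant p$ such that for every $n$ exactly one of the following holds, and the same one holds for every $q'\leqslant^*q$ in place of $q$: I has a strategy in $A_q$ to reach $\mathcal X_n$; II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X_n$;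
4. every projective subset of $\omega^\omega$ is adversarially Ramsey in the one-point space of Example 2.

## 3. Payoffs that depend on one or two points

Work in any Gowers space and fix $p$.

Suppose first that $\mathcal X=\{z:z_0\in Y\}$ with $Y\subseteq X$. If some $r\leqslant p$ has the property that $(x)\vartriangleleft r$ implies $x\in Y$, put $q=r$: in $A_q$ player I opens with $r$ itself, so $x_0\in Y$, and he plays anything legal afterwards. If there is no such $r$, then every $u\leqslant p$ admits $x\notin Y$ with $(x)\vartriangleleft u$. Put $q=p$: in $B_p$ player II answers $p_0\leqslant p$ with such a point, always plays the subspace $p$, and continues legally by axiom 4.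

Now let $\mathcal X=\{z:(z_0,z_1)\in Y\}$ with $Y\subseteq X^2$, and put $Y_x=\{y:(x,y)\in Y\}$. Say that $r$ *decides* $x$ if either

- (α) every $u\leqslant r$ admits $y\in Y_x$ with $(x,y)\vartriangleleft u$, or
- (β) no $y\in Y_x$ satisfies $(x,y)\vartriangleleft r$.

Below every $r$ some $r'$ decides $x$: if (α) fails for $r$, a witness $u\leqslant r$ satisfies (β). Enumerate $X$ (with repetitions if it is finite) as $a_0,a_1,\dots$ and choose $p\geqslant r_0\geqslant r_1\geqslant\cdots$ such that $r_n$ decides $a_n$. Take $p^*\leqslant^*r_n$ for all $n$ (axiom 3), and $q_1\lessapprox p^*$ with $q_1\leqslant p$ (axiom 2). Then $q_1\leqslant^*r_n$ for all $n$. For each $x$ fix an $n$ with $a_n=x$, and write $r_x$ for $r_n$. Let $C$ be the set of $x$ for which $r_x$ satisfies (α). Apply the one-point case to $C$ below $q_1$.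

- Suppose some $q\leqslant q_1$ has only points of $C$, that is, $(x)\vartriangleleft q$ implies $x\in C$. In $A_q$, I opens with $q$. II answers with $x\in C$ and $u\leqslant q$. As $u\leqslant^*r_x$, there is $u'\lessapprox u$ with $u'\leqslant r_x$. By (α) some $y\in Y_x$ has $(x,y)\vartriangleleft u'$, hence $(x,y)\vartriangleleft u$. I plays $y$, and then anything legal.
- Otherwise every $u\leqslant q_1$ admits $x\notin C$ with $(x)\vartriangleleft u$. In $B_{q_1}$, II answers I's first subspace with such an $x$ and with some $r\lessapprox q_1$ such that $r\leqslant r_x$. Then I's point $y$ satisfies $(x,y)\vartriangleleft r_x$, so $y\notin Y_x$ by (β). Afterwards II plays anything legal.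

Two features will survive. Only *point sequences* have to be decided, and there are countably many of those, so axiom 3 can take care of all of them at once. And axiom 2 is what lets a player pretend that the subspaces lie below prescribed ones. What does not survive is the backward induction: for a general $\mathcal X$ there is no last move to start from. The natural replacement is determinacy of an infinite game, and the game must have countably many moves. This is where $A_G$ comes in.

## 4. Trees of point sequences, and where the direct transfer stops

**Lemma 1 (transfer).** Let $G\subseteq P$ and let $q\in P$ satisfy $q\leqslant^*u$ for all $u\in G$. Let $S\subseteq\mathrm{Seq}(X)$ with $\emptyset\in S$.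

(I) Suppose every infinite branch of $S$ lies in $\mathcal X$, and there are $p_s\in G$ for $s\in S$ of even length and $r_t\in G$ for $t\in S$ of odd length such that $s^\frown x\vartriangleleft p_s$ implies $s^\frown x\in S$, and every $u\in P$ with $u\leqslant r_t$ admits $y$ with $t^\frown y\in S$ and $t^\frown y\vartriangleleft u$. Then I has a strategy in $A_q$ to reach $\mathcal X$.

(II) Suppose every infinite branch of $S$ lies in $X^\omega\setminus\mathcal X$, and there are $q_t\in G$ for $t\in S$ of odd length and $r_s\in G$ for $s\in S$ of even length such that $t^\frown y\vartriangleleft q_t$ implies $t^\frown y\in S$, and every $u\in P$ with $u\leqslant r_s$ admits $x$ with $s^\frown x\in S$ and $s^\frown x\vartriangleleft u$. Then II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X$.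

(Here an infinite branch of $S$ is a $z\in X^\omega$ all of whose finite initial segments are in $S$.)

*Proof.* (I) Player I keeps the sequence of points in $S$. At $s\in S$ of even length, $q\leqslant^*p_s$, so axiom 2 gives $r\lessapprox q$ with $r\leqslant p_s$, and I plays $r$ as his subspace. II answers with $x$ such that $s^\frown x\vartriangleleft r$, and with some $u\leqslant q$. By axiom 5, $s^\frown x\vartriangleleft p_s$, so $t:=s^\frown x\in S$. Since $u\leqslant^*q\leqslant^*r_t$, there is $u'\lessapprox u$ with $u'\leqslant r_t$. Choose $y$ with $t^\frown y\in S$ and $t^\frown y\vartriangleleft u'$. By axiom 5, $t^\frown y\vartriangleleft u$, so I may play $y$, and $t^\frown y\in S$. The outcome is a branch of $S$, so it is in $\mathcal X$.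

(II) Player II keeps the sequence of points in $S$. At $s\in S$ of even length, I plays $u\leqslant q$. Since $u\leqslant^*r_s$, there is $u'\lessapprox u$ with $u'\leqslant r_s$, and some $x$ with $s^\frown x\in S$ and $s^\frown x\vartriangleleft u'$, hence $s^\frown x\vartriangleleft u$. Let $t=s^\frown x$. Since $q\leqslant^*q_t$, there is $r\lessapprox q$ with $r\leqslant q_t$. II plays $x$ and $r$. I's answer $y$ satisfies $t^\frown y\vartriangleleft r$, so $t^\frown y\vartriangleleft q_t$ and $t^\frown y\in S$. The outcome is a branch of $S$, so it is not in $\mathcal X$. $\square$

A winning strategy in $A_G$ produces a tree that almost satisfies these hypotheses.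

**Lemma 2 (tree of a strategy).** Let $G\subseteq P$ be countable and nonempty, and let $\prec$ be a well-ordering of $G$. Let $\sigma$ be a winning strategy in $A_G$ (possibly partial, but defined at all positions consistent with it at which its owner is to move).

(I) If $\sigma$ is a strategy of I to reach $\mathcal X$, there are $S\ni\emptyset$ and $p_s\in G$ ($s\in S$ even) such that every infinite branch of $S$ is in $\mathcal X$, $s^\frown x\vartriangleleft p_s$ implies $s^\frown x\in S$, and for $t\in S$ of odd length
$$\text{every } u\in G \text{ admits } y \text{ with } t^\frown y\in S \text{ and } t^\frown y\vartriangleleft u.\tag{1}$$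

(II) If $\sigma$ is a strategy of II to reach $X^\omega\setminus\mathcal X$, there are $S\ni\emptyset$ and $q_t\in G$ ($t\in S$ odd) such that every infinite branch of $S$ is in $X^\omega\setminus\mathcal X$, $t^\frown y\vartriangleleft q_t$ implies $t^\frown y\in S$, and for $s\in S$ of even length
$$\text{every } u\in G \text{ admits } x \text{ with } s^\frown x\in S \text{ and } s^\frown x\vartriangleleft u.\tag{2}$$

*Proof.* (I) By recursion we build $S$ and, for each $s\in S$ of even length, a position $h_s$ of $A_G$, consistent with $\sigma$, whose sequence of points is $s$ and whose last move is made by I. We let $p_s$ be the subspace in that last move.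

- $\emptyset\in S$ and $h_\emptyset=(\sigma(\emptyset))$.
- If $s\in S$ has even length, then $s^\frown x\in S$ iff $s^\frown x\vartriangleleft p_s$. For such $x$ and any $u\in G$, $h_s{}^\frown(x,u)$ is a legal position consistent with $\sigma$. Put $s^\frown x^\frown y\in S$ iff for some $u\in G$ the answer of $\sigma$ to $h_s{}^\frown(x,u)$ has first coordinate $y$. For each such $y$ take the $\prec$-least such $u$, and let $h_{s^\frown x^\frown y}$ be $h_s{}^\frown(x,u)$ followed by $\sigma$'s answer.

Along an infinite branch the positions $h_s$ extend each other, and their union is a play following $\sigma$ whose outcome is the branch, so the branch is in $\mathcal X$. For (1), let $t=s^\frown x$ and take the point in $\sigma$'s answer to $h_s{}^\frown(x,u)$.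

(II) By recursion we build $S$ and, for each $t\in S$ of odd length, a position $h_t$ of $A_G$, consistent with $\sigma$, with sequence of points $t$ and ending with a move of II. We let $q_t$ be the subspace in that move.

- $\emptyset\in S$. If $t\in S$ has odd length, then $t^\frown y\in S$ iff $t^\frown y\vartriangleleft q_t$.
- For $s\in S$ of even length and $u\in G$ let $h_{s,u}$ be the position $(u)$ if $s=\emptyset$, and $h_t{}^\frown(y,u)$ if $s=t^\frown y$. It is legal and consistent with $\sigma$. Put $s^\frown x\in S$ iff for some $u\in G$ the answer of $\sigma$ to $h_{s,u}$ has first coordinate $x$. For each such $x$ take the $\prec$-least such $u$, and let $h_{s^\frown x}$ be $h_{s,u}$ followed by $\sigma$'s answer.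

The union of the $h_t$ along an infinite branch is a play following $\sigma$, so the branch is outside $\mathcal X$. For (2), take the point in $\sigma$'s answer to $h_{s,u}$. $\square$

The construction is explicit: any transitive model of ZFC that contains $G,\prec,\sigma,X$ and the restriction of $\vartriangleleft$ to $\mathrm{Seq}(X)\times G$ performs it with the same result. We will need this.

The first plan, then, is to take some countable filter-like $G$, let $PD$ find the winner of $A_G$, form $S$ by Lemma 2, and apply Lemma 1. The plan stops at one point: (1) speaks about all $u\in G$, whereas Lemma 1 needs some $r_t\in G$ such that *all* $u\in P$ below $r_t$ behave well. The gap is real.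

**Example 3.** In Example 1 let $G=\{\omega\setminus n:n\in\omega\}$ and $\mathcal X=\{z:z_1\text{ is even}\}$; note $z_1=y_0$. Player I wins $A_G$, since every $\omega\setminus n$ contains even numbers. The subspace $q=\omega$ satisfies $q\leqslant^*u$ for all $u\in G$. But in $A_\omega$ player II may play $q_0$ = the odd numbers, so I has no strategy to reach $\mathcal X$; and in $B_\omega$ player II must play cofinite sets $q_i$, so I can answer with an even $y_0$, and II has no strategy to reach the complement. So this $q$ satisfies neither alternative. The set of even numbers meets every member of $G$, yet no member of $G$ has the property that all its infinite subsets contain an even number: $G$ has not *decided* this set.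

In Section 3 we made a sequence decide prescribed sets $Y_x$. Here the sets to be decided are $Y_t=\{y:t^\frown y\in S\}$. If $G$ were generic over a model $N$ containing these sets, it would decide them, since the subspaces satisfying (α) or (β) are dense. But $Y_t$ is computed from $\sigma$, and $\sigma$ is a strategy in a game that is defined only after $G$ has been chosen. The way out of this circle has three parts:

- choose $\sigma$ *canonically*, so that it is definable from $G$ (Sections 7 and 8);
- choose $N$ so that generic extensions of $N$ evaluate that definition correctly, whence $\sigma\in N[G]$ (Sections 9–11 and 12);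
- show that forcing with $P\cap N$ adds no reals to $N$. Then $S\in N[G]$, being coded by a real, is already in $N$, and $G$ decides every $Y_t$ after all (Sections 12 and 13).

## 5. What we use from $PD$

A *real* is an element of $\omega^\omega$. $HC$ is the set of hereditarily countable sets. $PD$ is assumed from here through Section 13.

- (F1) Games of length $\omega$ with moves in a countable set, a pruned tree of legal positions and projective payoff (after coding) are determined. (Code moves by integers; the first player to break the rules loses.)
- (F2) (Moschovakis, *Descriptive Set Theory*, §6C) Every projective $W\subseteq\omega^\omega$, and similarly every projective $W\subseteq(\omega^\omega)^2$, carries a projective scale: norms $\varphi_n:W\to\mathrm{Ord}$ such that if $z_i\in W$, $z_i\to z$ and each $\varphi_n(z_i)$ is eventually constant in $i$, then $z\in W$; and the relation "$z\in W$ and ($w\notin W$ or $\varphi_n(z)\le\varphi_n(w)$)" in $(n,z,w)$ and its strict version are projective.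
- (F3) Projective sets have the perfect set property and the Baire property.
- (F4) (Martin) A projective Turing-invariant set of reals contains a cone $\{d:d\ge_Td_0\}$ or is disjoint from one. (In the integer game with this set as payoff, if $\sigma$ is a winning strategy and $d\ge_T\sigma$, then the play of $\sigma$ against $d$ has the degree of $d$.) We say "for a cone of $d$" for "for all $d$ in some cone". The intersection of countably many cones contains a cone.
- (F5) A set of reals is projective iff it is definable over $(HC,\in)$ with parameters. Also $HC\models$ ZFC minus Power Set.

**Lemma 3.** A projective set $B$ of reals with a projective well-ordering is countable.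

*Proof.* Otherwise, by the perfect set property, there is a continuous injection $2^\omega\to B$, and pulling back gives a projective well-ordering $\prec$ of $2^\omega$. If some $a$ has $\{b:b\prec a\}$ non-meager, let $I=\{b:b\prec a\}$ for the $\prec$-least such $a$; otherwise let $I=2^\omega$. Then $I$ is non-meager, and $\{b:b\prec a'\}$ is meager for every $a'\in I$. All sets involved are projective, so they have the Baire property and the Kuratowski–Ulam theorem applies. The set $\{(a,b)\in I^2:b\prec a\}$ has meager sections for each fixed $a$, so it is meager. The set $\{(a,b)\in I^2:a\prec b\}$ has meager sections for each fixed $b$, so it is meager. The diagonal is meager too. So $I^2$ is meager, and by Kuratowski–Ulam $I$ is meager, a contradiction. $\square$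

**Lemma 4.** If $A$ is a bounded subset of $\omega_1$, then $L_{\omega_1}[A]$ is a transitive model of ZFC, and each of its elements is countable in $V$.

*Proof.* *$\omega_1$ is inaccessible in $L[a]$ for every real $a$.* The set $\omega^\omega\cap L[a]$ and its order $<_{L[a]}$ are projective: by condensation reals of $L[a]$ appear in some $L_\beta[a]$ with $\beta<\omega_1$, so both are definable over $HC$. By Lemma 3, $\omega^\omega\cap L[a]$ is countable. In $L[a]$ there is an injection of $\omega_1^{L[a]}$ into the reals, so $\omega_1^{L[a]}<\omega_1$. If $\omega\le\lambda<\omega_1$ is coded by a real $b$, then $\lambda$ is countable in $L[a\oplus b]\supseteq L[a]$, so $(\lambda^+)^{L[a]}\le\omega_1^{L[a\oplus b]}<\omega_1$. Hence $\omega_1$ is a limit cardinal in $L[a]$. It is regular there, since it is regular in $V$. As GCH holds in $L[a]$, it is inaccessible there.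

*$\omega_1$ is inaccessible in $L[A]$.* Let a real $a$ code $A$, so $L[A]\subseteq L[a]$. Again $\omega_1$ is regular in $L[A]$. If it were not a strong limit there, $L[A]$ would contain an injection $\omega_1\to\mathcal P(\lambda)$ for some $\lambda<\omega_1$. This injection would lie in $L[a]$, where $\omega_1$ is inaccessible, a contradiction.

*Conclusion.* Write $\kappa=\omega_1^V$. We show $L_\kappa[A]=(H_\kappa)^{L[A]}$. The inclusion $\subseteq$ holds because each $L_\beta[A]$, $\beta<\kappa$, is transitive and has size less than $\kappa$ in $L[A]$. Conversely, let $y\in(H_\kappa)^{L[A]}$. In $L[A]$ take an elementary submodel of a large $(L_\theta[A],\in,A)$ that has size $<\kappa$ and contains all elements of the transitive closure of $\{y\}$ and all ordinals $\le\sup A$. Its transitive collapse is some $L_\beta[A]$ with $\beta<\kappa$ (the collapse does not move $A$), and it contains $y$. Since $\kappa$ is inaccessible in $L[A]$, $(H_\kappa)^{L[A]}=(V_\kappa)^{L[A]}\models$ ZFC. Finally each $L_\beta[A]$ with $\beta<\omega_1$ is countable in $V$ and transitive, so each element of $L_{\omega_1}[A]$ is countable. $\square$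

## 6. Subspaces as reals

The purpose of this section is to arrange that $P$ is a projective set of reals.

*Analytic spaces.* Let $\pi:\omega^\omega\to P$ be a continuous surjection; one exists because a nonempty Polish space is a continuous image of $\omega^\omega$. On $\tilde P=\omega^\omega$ put $u\,\tilde\leqslant\,v\iff\pi(u)\leqslant\pi(v)$, $u\,\tilde\leqslant^*v\iff\pi(u)\leqslant^*\pi(v)$ and $s\,\tilde\vartriangleleft\,u\iff s\vartriangleleft\pi(u)$. Axioms 1–5 hold (take preimages of witnesses), and $\tilde\lessapprox$ is the pullback of $\lessapprox$. The relations $\tilde\leqslant$ and $\tilde\vartriangleleft$ are Borel, the latter because $\mathrm{Seq}(X)$ is countable. A strategy in $\tilde A_v$ or $\tilde B_v$ gives one in $A_{\pi(v)}$ or $B_{\pi(v)}$: choose preimages of the opponent's subspaces and apply $\pi$ to one's own. Given $p=\pi(v_0)$ and $v\,\tilde\leqslant\,v_0$ as in the definition for $\tilde{\mathcal G}$, the subspace $q=\pi(v)\leqslant p$ works for $\mathcal G$. So adversarial Ramseyness for $\tilde{\mathcal G}$ implies it for $\mathcal G$.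

*Projective spaces.* A Borel isomorphism of $E$ with a Borel subset of $\omega^\omega$ lets us assume $P\subseteq\omega^\omega$.

From now on, therefore, $X\subseteq\omega$, $P\subseteq\omega^\omega$, and $P,\leqslant,\vartriangleleft$ are projective. Fix a projective $\mathcal X\subseteq X^\omega$ and $p\in P$. We look for $q\leqslant p$.

## 7. Playing the least good move

We want a winning strategy that can be read off from the game. For closed payoff there is an obvious one: always play the least move that keeps the position winning. For general payoff this fails. Suppose the hero and the opponent alternately play $0$ or $1$, and the hero wins iff he plays $1$ at some time. Every position is winning for the hero, so the least move is always $0$, and he loses by postponing forever. Scales repair this: they measure how far the hero is from his goal, and the moves are compared by a game on two boards.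

**Setting.** $M$ is a countable set of moves and $\mathcal T\subseteq M^{<\omega}$ a nonempty pruned tree of legal positions. Player I moves at even lengths, II at odd lengths. The map $\rho:[\mathcal T]\to X^\omega$ is continuous, one of the players is called the *hero*, $W\subseteq X^\omega$ is projective, and the hero wants $\rho(\text{play})\in W$. A position is *winning* if the hero has a winning strategy from it. Fix a projective scale $(\varphi_n)$ on $W$, and let $\psi_n(z)$ be the rank of $(\varphi_0(z),\dots,\varphi_n(z))$ in the lexicographic order. Then $\psi_n(z)\le\psi_n(w)$ implies $\psi_k(z)\le\psi_k(w)$ for $k\le n$; and if every $\psi_n(z_i)$ is eventually constant in $i$, so is every $\varphi_n(z_i)$.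

**Definition (comparison game, good move).** Let $\pi$ be a position with the hero to move, and $a,a'$ legal moves of the hero at $\pi$. In the game $H(\pi;a,a')$ between F and S, board 1 starts at $\pi a$ and board 2 at $\pi a'$. In each round, with legal moves:

1. F makes the opponent's move on board 1;
2. S makes the opponent's move on board 2;
3. F makes the hero's move on board 2;
4. S makes the hero's move on board 1.

If $\alpha,\beta$ are the resulting plays on boards 1 and 2, then S wins iff $\rho(\alpha)\in W$ and ($\rho(\beta)\notin W$ or $\psi_{|\pi|}(\rho(\alpha))\le\psi_{|\pi|}(\rho(\beta))$). By (F1) this game is determined. The move $a$ is *good at $\pi$* if S has a winning strategy in $H(\pi;a,a')$ for every legal $a'$.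

**Example 4.** If $W$ is closed, constant norms form a scale, and S wins iff $\rho(\alpha)\in W$. Then $a$ is good at $\pi$ iff $\pi a$ is winning. Indeed, if $\pi a$ is winning, S follows the hero's strategy on board 1. If S has a winning strategy, the hero uses it from $\pi a$, making F's moves on board 2 arbitrarily. In the $0$–$1$ game above, with the hero moving first, let every $\varphi_n(z)$ be the least $i$ such that the hero's $i$-th move in $z$ is $1$. This is a scale, since a limit of plays with the same value $i$ also has a $1$ there. At a position $\pi$ where the hero has made $i$ moves, all equal to $0$, the move $1$ is good, since it produces the value $i$ and no play through $\pi$ in $W$ has a smaller one. The move $0$ is not good: against $a'=1$, board 2 has value $i$ and board 1 cannot match it. So the least good move is $1$, played at once.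

**Lemma 5 (third periodicity).** Let $\pi$ be a winning position with the hero to move.

(i) Some move is good at $\pi$.

(ii) If $a$ is good at $\pi$, then $\pi a$ is winning.

(iii) Let $\prec$ well-order $M$. If the hero has a winning strategy from the start, then playing always the $\prec$-least good move is a winning strategy (in particular it is defined at every hero-to-move position consistent with it).

*Proof.* **Step (i): a failure would give a descending sequence of ordinals.** Suppose no move is good at $\pi$. By determinacy, for every legal $a$ there is $a'$ such that F wins $H(\pi;a,a')$. Choose $a_0$ with $\pi a_0$ winning, and inductively $a_{i+1}$ and a winning strategy $F_i$ of F in $H(\pi;a_i,a_{i+1})$. Play boards $i=0,1,2,\dots$ simultaneously, board $i$ starting at $\pi a_i$. In each round: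

- every $F_i$ makes the opponent's move on board $i$ (its board 1);
- the opponent's move on board $i+1$, just made by $F_{i+1}$, is used as S's move on board 2 of $H(\pi;a_i,a_{i+1})$, and $F_i$ answers with the hero's move on board $i+1$;
- on board $0$ the hero's move is made by a winning strategy from $\pi a_0$;
- every board $i$ now has a hero's move, and it is used as S's last move of the round in $H(\pi;a_i,a_{i+1})$.

Let $\alpha_i$ be the resulting plays. Then $\rho(\alpha_0)\in W$. Since $F_i$ wins, $\rho(\alpha_i)\in W$ implies $\rho(\alpha_{i+1})\in W$ and $\psi_{|\pi|}(\rho(\alpha_{i+1}))<\psi_{|\pi|}(\rho(\alpha_i))$. This is an infinite descending sequence of ordinals, a contradiction.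

**Step (ii): a good move is at least as good as a winning one.** As $\pi$ is winning, some $\pi a'$ is winning. Let S follow a winning strategy in $H(\pi;a,a')$. From $\pi a$ the hero uses the real opponent's moves as F's moves on board 1, lets F make the hero's moves on board 2 by a winning strategy from $\pi a'$, and makes on board 1 the hero's moves given by S. Then $\rho(\beta)\in W$, and since S wins, $\rho(\alpha)\in W$.

**Step (iii): chaining the comparisons along the play.** The first position at which the hero moves is winning. By (i) a good move exists at a winning position, by (ii) it leads to a winning position, and any opponent's answer keeps the position winning. So the strategy is defined along its plays. Let $\alpha$ be such a play, with hero-to-move positions $\pi_0\subset\pi_1\subset\cdots$, chosen moves $a_n$ and opponent's answers $b_n$, so $\pi_{n+1}=\pi_na_nb_n$. We construct auxiliary plays. Board $n$ starts at $\pi_na_n$ and its further moves are $b^n_0,c^n_0,b^n_1,c^n_1,\dots$ ($b$ for the opponent, $c$ for the hero), with $b^n_0=b_n$. So board $n$ passes through $\pi_{n+1}$, where its hero plays $c^n_0$ in place of $a_{n+1}$. On board $0$ the hero uses a winning strategy from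 $\pi_0a_0$. Once $c^n_0$, a legal move at $\pi_{n+1}$, is known, fix a winning strategy $S_{n+1}$ of S in $H(\pi_{n+1};a_{n+1},c^n_0)$, with board $n+1$ as board 1 and board $n$ as board 2. It exists because $a_{n+1}$ is good. Round $k$ of this game is
$$\text{F}: b^{n+1}_k,\qquad \text{S}: b^n_{k+1},\qquad \text{F}: c^n_{k+1},\qquad \text{S}: c^{n+1}_k.$$
Thus $b^n_{k+1}$ is given by $S_{n+1}$ from $b^{n+1}_{\le k}$ and $c^n_{\le k}$, and $c^{n+1}_k$ is given by $S_{n+1}$ from $b^{n+1}_{\le k}$ and $c^n_{\le k+1}$. All moves can be computed: for $t=0,1,\dots$ compute first $b^t_0,b^{t-1}_1,\dots,b^0_t$ in this order, and then $c^0_t,c^1_{t-1},\dots,c^t_0$ in this order. Indeed $b^t_0=b_t$ is given. For $j\ge1$, $b^{t-j}_j$ needs $b^{t-j+1}_{\le j-1}$, whose last term has just been computed, and $c^{t-j}_{\le j-1}$, from stages before $t$. Next, $c^0_t$ needs $b^0_{\le t}$. For $j\ge1$, $c^j_{t-j}$ needs $b^j_{\le t-j}$ and $c^{j-1}_{\le t-j+1}$, whose last term has just been computed. And $S_{n+1}$ is first used at stage $n+1$, after $c^n_0$ was computed at stage $n$.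

Let $\alpha_n$ be the resulting play on board $n$. It extends $\pi_na_n$, so $\alpha_n\to\alpha$ and $\rho(\alpha_n)\to\rho(\alpha)$. We have $\rho(\alpha_0)\in W$. Since $S_{n+1}$ wins, inductively $\rho(\alpha_{n+1})\in W$ and $\psi_{|\pi_{n+1}|}(\rho(\alpha_{n+1}))\le\psi_{|\pi_{n+1}|}(\rho(\alpha_n))$. As $|\pi_{n+1}|\ge n+1$, for each $k$ the sequence $(\psi_k(\rho(\alpha_n)))_{n\ge k}$ is non-increasing, hence eventually constant. So every $\varphi_k(\rho(\alpha_n))$ is eventually constant in $n$, and $\rho(\alpha)\in W$ by the scale property. $\square$

## 8. The canonical strategies in $A_G$ are uniformly definable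

Let $G\subseteq P$ be countable and nonempty. By axiom 4 the tree of $A_G$ is pruned, so by (F1) either I has a strategy in $A_G$ to reach $\mathcal X$, or II has one to reach $X^\omega\setminus\mathcal X$. A well-ordering $\prec$ of $G$ well-orders the moves: order $(x,g)$ lexicographically, by the order of $\omega\supseteq X$ and then by $\prec$ (I's first move is just an element of $G$). Fix projective scales on $\mathcal X$ and on $X^\omega\setminus\mathcal X$. Let $\sigma^I_{G,\prec}$ and $\sigma^{II}_{G,\prec}$ be the partial strategies "play the least good move" for hero I with $W=\mathcal X$, respectively hero II with $W=X^\omega\setminus\mathcal X$.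

**Lemma 6.** There are fixed projective formulas $\Phi_I,\Phi_{II}$ such that whenever $e\in(\omega^\omega)^\omega$ enumerates $G$ (repetitions allowed) and $w=\{(i,j):e_i\prec e_j\}$, then for positions $\pi$ and moves $a$, and any $\pi^\#,a^\#$ obtained from them by replacing each subspace $u$ by some index $j$ with $e_j=u$,
$$a=\sigma^I_{G,\prec}(\pi)\iff\Phi_I(e,w,\pi^\#,a^\#),\tag{3}$$
and similarly for $II$.

*Proof.* Let $\mathcal T_e$ be the tree of legal positions of the game in which indices $j$ are played instead of the subspaces $e_j$. It is defined from $e$ through the relations $s\vartriangleleft e_j$. Let $\mathrm{Gd}_e(\pi^\#,a^\#)$ say: for every $b$ with $\pi^\#b\in\mathcal T_e$ there is a real coding a strategy for S in the index version of $H(\pi^\#;a^\#,b)$ such that for every real coding a sequence of F's moves, S's moves are legal as long as F's are, and if all moves are legal, S wins. The winning condition is projective uniformly in $|\pi^\#|$ by (F2).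

Replacing indices by subspaces maps index positions onto real ones. It preserves length, legality and outcome, and every legal real move lifts to a legal index move. Hence S has a winning strategy in the index version iff S has one in the real version: in either direction translate the opponent's moves and one's own, using least indices to lift moves. So $\mathrm{Gd}_e(\pi^\#,a^\#)$ holds iff $a$ is good at $\pi$.

Now let $\Phi_I(e,w,\pi^\#,a^\#)$ say: $\pi^\#a^\#\in\mathcal T_e$, the hero moves at $\pi^\#$, $\mathrm{Gd}_e(\pi^\#,a^\#)$, and $\neg\mathrm{Gd}_e(\pi^\#,b)$ for every $b$ with $\pi^\#b\in\mathcal T_e$ that precedes $a^\#$ in the lexicographic order given by $w$. $\Phi_{II}$ is analogous. $\square$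

Here is the next obstacle. We want a model $N$ whose generic extensions evaluate $\Phi_I$ and a few other projective formulas correctly. A first try is the transitive collapse $N$ of a countable elementary submodel of a large $H_\theta$. Then the reals of $N$ satisfy the same projective statements in $(\omega,\omega^\omega\cap N)$ as in $V$; but elementarity by itself says nothing about the reals of a generic extension $N[K]$, and it is in $N[G]$ that we want to compute $\sigma$. The usual tool for generic extensions is a tree: a tree in the model that projects to a given set provides witnesses, because well-foundedness is absolute. The next section attaches such a tree to each Turing degree $d$.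

## 9. Trees and models attached to Turing degrees

**The list $\mathcal L$ and the number $m$.** $\Sigma^1_0=\Pi^1_0$ is the class of arithmetical formulas with real variables, $\Sigma^1_{j+1}$ formulas are $\exists y\,\psi$ with $\psi\in\Pi^1_j$, and $\Pi^1_j$ formulas are the duals. Over structures $(\omega,R)$ with $R\subseteq\omega^\omega$ closed under $\oplus$ and Turing reducibility, every formula of second-order arithmetic is equivalent to a $\Sigma^1_j$ formula for all large $j$: pass to prenex form, replace number quantifiers standing before real quantifiers by real quantifiers over $y(0)$, contract adjacent quantifiers of the same kind with $\oplus$, and insert dummy quantifiers. Let $\mathcal L$ be the finite list consisting of the formulas defining $P,\leqslant,\vartriangleleft$, the formulas $\Phi_I,\Phi_{II}$, and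
$$\theta_1(r,(r_i)_i):\ \exists u\in P\,\big[u\leqslant r\wedge\forall i\,\forall v\in P\,(v\leqslant u\to\exists w\in P\,(w\leqslant v\wedge w\leqslant r_i))\big],$$
$$\theta_1'(u,(r_i)_i):\ \forall i\,\forall v\in P\,(v\leqslant u\to\exists w\in P\,(w\leqslant v\wedge w\leqslant r_i)),$$
$$\theta_2(r,s,Y):\ \forall u\in P\,(u\leqslant r\to\exists y\in Y\ s^\frown y\vartriangleleft u),$$
where $s\in\mathrm{Seq}(X)$ and $Y\subseteq X$. Fix $m\ge1$ such that every formula of $\mathcal L$ is equivalent, over all such $(\omega,R)$, to a $\Sigma^1_{m+1}$ formula. Let $x$ be a real coding $X$, $p$ and all real parameters in the formulas of $\mathcal L$.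

**The trees $T_d$.** Let $Q\subseteq\omega^\omega\times\omega^\omega$ be projective and universal for $\Pi^1_m$: for every $\Pi^1_m$ formula $\psi$ there is $e\in\omega$ with $Q(e^\frown z,y)\iff\psi(z,y)$ for all $z,y$. Let $(\varphi_i)$ be a projective scale on $Q$. For a real $d$ let $Q_d=\{(z,y)\in Q:z\oplus y\le_Td\}$, which is countable. Let $c^i_d$ be the order isomorphism of $\{\varphi_i(z,y):(z,y)\in Q_d\}$ onto a countable ordinal, and
$$T_d=\{(z\restriction n,\ y\restriction n,\ (c^i_d\varphi_i(z,y))_{i<n}):n\in\omega,\ (z,y)\in Q_d\}.$$
Let $p[T_d]=\{(z,y):\exists f\,\forall n\ (z\restriction n,y\restriction n,f\restriction n)\in T_d\}$. Then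
$$Q_d\subseteq p[T_d]\subseteq Q.\tag{4}$$
For the first inclusion take $f(i)=c^i_d\varphi_i(z,y)$. For the second, let $f$ witness $(z,y)\in p[T_d]$. Choose $(z_n,y_n)\in Q_d$ with $(z_n,y_n)\restriction n=(z,y)\restriction n$ and $c^i_d\varphi_i(z_n,y_n)=f(i)$ for $i<n$. As $c^i_d$ is injective, $\varphi_i(z_n,y_n)$ is constant for $n>i$. Also $(z_n,y_n)\to(z,y)$, so $(z,y)\in Q$ by the scale property.

To see the mechanism, imagine for a moment a closed set $Q$ with constant norms. Then the third coordinates are all $0$, $T_d$ is the tree of initial segments of pairs in $Q_d$, and $p[T_d]$ is the closure of the countable set $Q_d$, which indeed lies between $Q_d$ and $Q$. In general the norms take over the role that closedness plays there.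

**The models $N_d$.** Fix an absolute injective coding of finite sequences of ordinals by ordinals that maps $\omega_1^{<\omega}$ into $\omega_1$, and use it to code $(T_d,x)$ by a set $A_d\subseteq\omega_1$. This set is countable, hence bounded. Let $N_d=L_{\omega_1}[A_d]$ and let $<_d$ be its canonical well-ordering. By Lemma 4, $N_d$ is a transitive model of ZFC of height $\omega_1$ containing $T_d$ and $x$, all of whose elements are countable. $T_d,N_d,<_d$ depend only on the Turing degree of $d$, because $Q_d$ does.

The relations "$u\in N_d$" and "$u<_dv$", in $(d,u)$ and $(d,u,v)$, are definable over $HC$ with parameters. Indeed $Q$ and the relations $\varphi_i(z,y)\le\varphi_i(z',y')$ are projective; $Q_d\in HC$ is definable from $d$; $c^i_d$ is obtained by collapsing a countable prewellordering. So $d\mapsto A_d$ is definable over $HC$, and so is $(d,\beta)\mapsto(L_\beta[A_d],<_d\restriction L_\beta[A_d])$, by recursion on $\beta<\omega_1$ in $HC$.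

By (4), $T_d$ catches a given witness of $Q$ only if $d$ computes it, so no single $d$ suffices: we shall need $N_d$ for larger and larger $d$ while keeping the generic filter and the reals of the extension fixed. The next lemma says that the lower levels of $N_d$ do not change from some $d$ on.

## 10. The low levels of $N_d$ are constant on a cone

**Lemma 7 (stability).** For every $k\in\omega$ there are a countable set $H_k$ and a real $d_k$ such that $V^{N_d}_{\omega+k}=H_k$ for all $d\ge_Td_k$.

*Proof.* By induction on $k$, with $H_0=V_\omega$. Suppose $H_k$ and $d_k$ are given.

**Step 1: the sets that are in $N_d$ on a cone form a countable set.** Let $\mathcal B$ be the set of $B\subseteq H_k$ such that $B\in N_d$ for a cone of $d$. For $B,B'\in\mathcal B$ put $B\prec B'$ iff $B<_dB'$ for a cone of $d$. The sets $\{d:B,B'\in N_d\text{ and }B<_dB'\}$ are Turing-invariant and projective by (F5), so (F4) applies to them. Together with the linearity of each $<_d$ this shows that $\prec$ is a strict linear order of $\mathcal B$. It is well-founded: given a descending sequence $(B_i)$, a single $d$ in all the relevant cones would give a $<_d$-descending sequence. Via an enumeration of the countable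 set $H_k$, the set $\mathcal B$ and the order $\prec$ become a set of reals and a relation on it, both definable over $HC$, hence projective. By Lemma 3, $\mathcal B$ is countable. Intersecting countably many cones, $\mathcal B\subseteq N_d$ for a cone of $d$.

**Step 2: on a cone, $N_d$ has no other subsets of $H_k$.** Suppose it is not the case that $\mathcal P(H_k)\cap N_d\subseteq\mathcal B$ for a cone of $d$. By (F4), for a cone of $d$ there is a $<_d$-least $B_d\in(\mathcal P(H_k)\cap N_d)\setminus\mathcal B$, and it depends only on the degree of $d$. For each $h\in H_k$, (F4) gives a cone on which the truth value of "$h\in B_d$" is constant. As $H_k$ is countable, $B_d$ is constant on a cone, say $B_d=B$. Then $B\in N_d$ for a cone of $d$, so $B\in\mathcal B$, contradicting $B=B_d\notin\mathcal B$.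

**Step 3: conclusion.** So $\mathcal P(H_k)\cap N_d=\mathcal B$ for a cone of $d$. Since $V^{N_d}_{\omega+k+1}=\mathcal P(V^{N_d}_{\omega+k})\cap N_d$, the set $H_{k+1}=\mathcal B$ works. $\square$

Let $d_*$ compute $d_0,\dots,d_{40}$, so that $V^{N_d}_{\omega+k}=H_k$ for all $k\le40$ and all $d\ge_Td_*$. Let $N=N_{d_*}$ and $H=H_{40}$.

## 11. Generic extensions of $N$ are correct

**Lemma 8 (correctness).** Let $\mathbb Q\in V^N_{\omega+20}$ be a forcing notion and let $K\in V$ be a $\mathbb Q$-generic filter over $N$. Let $R_*=\omega^\omega\cap N[K]$. Then $\Sigma^1_{m+1}$ formulas with parameters in $R_*$ have the same truth value in $(\omega,R_*)$ (equivalently, in $N[K]$) and in $V$. Hence so do all formulas of $\mathcal L$.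

*Proof.* **Step 1: $K$ is generic over every $N_d$ with $d\ge_Td_*$, and all extensions $N_d[K]$ have the same reals.** Let $d\ge_Td_*$. Then $\mathbb Q\in N_d$, and $N_d$ and $N$ have the same subsets of $\mathbb Q$ and of $\omega\times\omega\times\mathbb Q$, since all of these are elements of $H$. In particular they have the same dense subsets of $\mathbb Q$, so $K$ is $\mathbb Q$-generic over $N_d$. Moreover
$$\omega^\omega\cap N_d[K]=\omega^\omega\cap\{a_\tau:\tau\in H,\ \tau\subseteq\omega\times\omega\times\mathbb Q\},\qquad a_\tau=\{(n,l):\exists q\in K\ (n,l,q)\in\tau\}.$$
Here $\supseteq$ is clear, as $H\subseteq N_d$. For $\subseteq$, let $\dot\sigma\in N_d$ be a name for a real and put $\tau=\{(n,l,q):q\Vdash\dot\sigma(n)=l\}$. Then $\tau\in N_d$ by definability of forcing, so $\tau\in H$, and $a_\tau$ is the value of $\dot\sigma$. The right side does not depend on $d$. So $\omega^\omega\cap N_d[K]=R_*$ for all $d\ge_Td_*$.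

**Step 2: witnesses for $Q$ can be found in $R_*$.** We claim: if $z\in R_*$ and $\exists y\,Q(z,y)$, then $Q(z,y)$ for some $y\in R_*$. Pick $y_0$ with $Q(z,y_0)$ and a real $d$ computing $d_*,z,y_0$. By (4), $(z,y_0)\in p[T_d]$, so the tree $T_d(z)=\{(t,u):(z\restriction|t|,t,u)\in T_d\}$ has an infinite branch in $V$. The model $N_d[K]$ is a transitive model of ZFC containing $z$ and $T_d$. By absoluteness of well-foundedness, $T_d(z)$ has an infinite branch $(y,f)$ in $N_d[K]$. Then $y\in R_*$ by Step 1, and $Q(z,y)$ by (4).

**Step 3: absoluteness by induction.** We show by induction on $j\le m+1$ that $\Sigma^1_j$ formulas, hence also $\Pi^1_j$ formulas, are absolute between $(\omega,R_*)$ and $V$. The case $j=0$ is trivial. Consider $\exists y\,\psi(z,y)$ with $\psi\in\Pi^1_j$, $j\le m$, $z\in R_*$ (several parameters are coded into one). If it is true in $(\omega,R_*)$, it is true in $V$ by the induction hypothesis for $\psi$. Suppose it is true in $V$. In $V$, $\psi$ is equivalent to a $\Pi^1_m$ formula, so there is $e$ with $Q(e^\frown z,y)\iff\psi(z,y)$ for all $y$. By Step 2, applied to $e^\frown z\in R_*$, there is $y\in R_*$ with $V\models\psi(z,y)$. By the induction hypothesis, $(\omega,R_*)\models\psi(z,y)$.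

**Step 4: the list.** $R_*$ is closed under $\oplus$ and Turing reducibility, being the set of reals of a model of ZFC, and $x\in R_*$. By the choice of $m$, every formula of $\mathcal L$ is equivalent to the same $\Sigma^1_{m+1}$ formula in $(\omega,R_*)$ and in $V$. $\square$

With $\mathbb Q$ trivial, $N$ itself is correct for $\mathcal L$. So $P\cap N$ and the restrictions of $\leqslant,\vartriangleleft$ to $N$ are defined in $N$ by the same formulas, and they belong to $N$. Nothing of the sort is claimed, or needed, for $\leqslant^*$.

## 12. The generic filter $G$: no new reals, and $\sigma\in N[G]$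

Let $\mathbb P=(P\cap N,\leqslant)$. Then $\mathbb P\in V^N_{\omega+20}$, and $p\in\mathbb P$ because $x$ codes $p$. Let $\prec_N\in N$ be the restriction of $<_{d_*}$ to $\omega^\omega\cap N$. Since $\mathcal P(\mathbb P)\cap N$ is an element of $N$, it is countable in $V$, so there is a $\mathbb P$-generic filter $G$ over $N$ with $p\in G$. Fix one. It is countable in $V$.

**Lemma 9.** $N$ and $N[G]$ have the same reals.

*Proof.* Let $r_*\Vdash\tau:\omega\to\omega$ and let $r\leqslant r_*$ in $\mathbb P$. We look for $u\leqslant r$ in $\mathbb P$ that decides all of $\tau$. In $N$ choose $r\geqslant r_0\geqslant r_1\geqslant\cdots$ in $\mathbb P$ and $n_i$ with $r_i\Vdash\tau(i)=n_i$. The natural way to continue is to take a lower bound by axioms 3 and 2, but $N$ does not know $\leqslant^*$. So we do this in $V$ and bring back only what correctness allows, namely $\theta_1$.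

*In $V$, $\theta_1(r,(r_i)_i)$ holds.* By axiom 3 let $p^*\leqslant^*r_i$ for all $i$. Then $p^*\leqslant^*r_0\leqslant^*r$, so by axiom 2 there is $u\lessapprox p^*$ with $u\leqslant r$. If $v\in P$ and $v\leqslant u$, then $v\leqslant^*p^*\leqslant^*r_i$, and axiom 2 gives $w\lessapprox v$ with $w\leqslant r_i$; in particular $w\leqslant v$.

*Back to $N$.* By Lemma 8 with trivial forcing, $N\models\theta_1(r,(r_i)_i)$: there is $u\in\mathbb P$, $u\leqslant r$, such that for every $v\in\mathbb P$ with $v\leqslant u$ and every $i$ there is $w\in\mathbb P$ with $w\leqslant v$ and $w\leqslant r_i$. So $\{w:w\leqslant r_i\}$ is dense below $u$ in $\mathbb P$. Hence every generic filter containing $u$ contains $r_i$, so $u\Vdash\tau(i)=n_i$, for all $i$. Thus $u$ forces $\tau$ to equal the real $(n_i)_i$ of $N$. Such $u$ are dense below $r_*$, so if $r_*\in G$ then the value of $\tau$ is in $N$. $\square$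

**Lemma 10.** $\sigma^I_{G,\prec_N},\ \sigma^{II}_{G,\prec_N}\in N[G]$, where these partial strategies are computed in $V$.

*Proof.* The formula $\Phi_I$ needs an enumeration of $G$, and $G$ may be uncountable in $N[G]$. So we pass to a further extension in which $G$ becomes countable and return by homogeneity of the answer. Let $\mathrm{Coll}\in N$ be the poset of finite partial functions from $\omega$ to $\omega^\omega\cap N$; then $\mathbb P\times\mathrm{Coll}\in V^N_{\omega+20}$. Let $\pi$ be a position and $a$ a move of $A_G$; both are in $N[G]$.

Elements of $N[G]$ are countable in $V$, since an element of $N[G]$ consists of values of names taken from a countable set. Therefore below every condition of $\mathrm{Coll}$ there is $g\in V$ that is $\mathrm{Coll}$-generic over $N[G]$. For such $g$, $G\times g$ is $\mathbb P\times\mathrm{Coll}$-generic over $N$, so $N[G][g]$ is correct for $\mathcal L$ by Lemma 8. In $N[G][g]$ the set $\omega^\omega\cap N\supseteq G$ is countable. For any enumeration $e\in N[G][g]$ of $G$, with $w=\{(i,j):e_i\prec_Ne_j\}$ and indices $\pi^\#,a^\#$, Lemma 8 and (3) give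
$$N[G][g]\models\Phi_I(e,w,\pi^\#,a^\#)\iff V\models\Phi_I(e,w,\pi^\#,a^\#)\iff a=\sigma^I_{G,\prec_N}(\pi).$$
The right side mentions neither $g$ nor $e$. Hence $a=\sigma^I_{G,\prec_N}(\pi)$ iff over $N[G]$ the trivial condition of $\mathrm{Coll}$ forces "$\Phi_I(e,w,\pi^\#,a^\#)$ for some enumeration $e$ of $G$ with corresponding $w$ and indices". Indeed, if this is not forced, some condition forces the negation; taking $g\in V$ through it we get $a\ne\sigma^I_{G,\prec_N}(\pi)$. If it is forced, any $g\in V$ gives $a=\sigma^I_{G,\prec_N}(\pi)$. By definability of forcing and Separation in $N[G]$, $\sigma^I_{G,\prec_N}\in N[G]$. The argument for $II$ is the same with $\Phi_{II}$. $\square$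

## 13. From $A_G$ to $A_q$ and $B_q$: the proof of Theorem A

**Step 1: the choice of $q$.** In $V$, $G$ is countable and directed, so, enumerating $G$ and taking common lower bounds in $G$, we get a $\leqslant$-decreasing sequence $p=g_0\geqslant g_1\geqslant\cdots$ in $G$ such that every $u\in G$ satisfies $g_i\leqslant u$ for some $i$. By axiom 3 let $p^*\leqslant^*g_i$ for all $i$. As $p^*\leqslant^*p$, axiom 2 gives $q\lessapprox p^*$ with $q\leqslant p$. Since $q\leqslant p^*\leqslant^*g_i\leqslant u$ for a suitable $i$,
$$q\leqslant p,\qquad q\leqslant^*u\ \text{ for all }u\in G.\tag{5}$$

**Step 2: $G$ decides the sets that lie in $N$.** This closes the gap found in Section 4.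

**Lemma 11.** Let $s\in\mathrm{Seq}(X)$ and $Y\subseteq X$, $Y\in N$, be such that every $u\in G$ admits $y\in Y$ with $s^\frown y\vartriangleleft u$. Then there is $r\in G$ such that, in $V$, every $u\in P$ with $u\leqslant r$ admits $y\in Y$ with $s^\frown y\vartriangleleft u$.

*Proof.* Let $D$ be the set of $r\in\mathbb P$ such that either (α) every $u\in\mathbb P$ with $u\leqslant r$ admits $y\in Y$ with $s^\frown y\vartriangleleft u$, or (β) no $y\in Y$ satisfies $s^\frown y\vartriangleleft r$. Then $D\in N$. It is dense: if (α) fails for $r$, a witness $u\leqslant r$ satisfies (β). Take $r\in G\cap D$. By the hypothesis applied to $u=r$, (β) fails for $r$, so (α) holds, that is, $N\models\theta_2(r,s,Y)$. By Lemma 8, $V\models\theta_2(r,s,Y)$. $\square$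

**Step 3: the tree is in $N$.** By (F1) either I has a winning strategy in $A_G$ (to reach $\mathcal X$) or II has one (to reach $X^\omega\setminus\mathcal X$). Let $\sigma=\sigma^I_{G,\prec_N}$ in the first case and $\sigma=\sigma^{II}_{G,\prec_N}$ in the second. By Lemma 5(iii), $\sigma$ is winning in $V$, and by Lemma 10, $\sigma\in N[G]$. The construction of Lemma 2, applied to $\sigma$ and the restriction of $\prec_N$ to $G$, can be performed in $N[G]$, because the restriction of $\vartriangleleft$ to $\mathrm{Seq}(X)\times(P\cap N)$ is in $N$. So the tree $S$ is in $N[G]$. It is a subset of the countable set $\mathrm{Seq}(X)$, hence coded by a real of $N[G]$, and by Lemma 9, $S\in N$. Therefore each set $\{y:t^\frown y\in S\}$ with $t\in S$ is in $N$. The statements of Lemma 2 hold in $V$; in particular every infinite branch of $S$ in $V$ is in $\mathcal X$, respectively in $X^\omega\setminus\mathcal X$.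

**Step 4: the conclusion in the two cases.** *Case 1, I wins $A_G$.* Let $t\in S$ have odd length and put $Y_t=\{y:t^\frown y\in S\}\in N$. By (1) every $u\in G$ admits $y\in Y_t$ with $t^\frown y\vartriangleleft u$. So Lemma 11 gives $r_t\in G$ such that every $u\in P$ with $u\leqslant r_t$ admits $y\in Y_t$ with $t^\frown y\vartriangleleft u$. Together with the $p_s$ from Lemma 2 and (5), all hypotheses of Lemma 1(I) hold, and I has a strategy in $A_q$ to reach $\mathcal X$.

*Case 2, II wins $A_G$.* Let $s\in S$ have even length and put $X_s=\{x:s^\frown x\in S\}\in N$. By (2) and Lemma 11 there is $r_s\in G$ such that every $u\in P$ with $u\leqslant r_s$ admits $x\in X_s$ with $s^\frown x\vartriangleleft u$. With the $q_t$ from Lemma 2 and (5), Lemma 1(II) gives II a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X$.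

In both cases $q\leqslant p$ is as required. So under $PD$ every projective $\mathcal X\subseteq X^\omega$ is adversarially Ramsey in every projective Gowers space, and by Section 6 in every analytic one. This proves Theorem A. $\blacksquare$

## 14. One $q$ for countably many sets, and the equivalence with $PD$

For Theorem B(3) we need to know that the two alternatives persist $\leqslant^*$-downward and exclude each other.

**Lemma 12.** (ZFC, any Gowers space) Let $q'\leqslant^*q$. If I has a strategy in $A_q$ to reach $\mathcal X$, he has one in $A_{q'}$. If II has a strategy in $B_q$ to reach $X^\omega\setminus\mathcal X$, she has one in $B_{q'}$. Both alternatives cannot hold for the same $q$.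

*Proof.* *I in $A_{q'}$.* Player I simulates a play of $A_q$ with the same points. When the simulated strategy plays $p_i\lessapprox q$, then $q'\leqslant^*q\leqslant^*p_i$, so by axiom 2 I can play some $p_i'\lessapprox q'$ with $p_i'\leqslant p_i$; II's next point is legal for $p'_i$, hence for $p_i$ by axiom 5. When II plays $q_i'\leqslant q'$, then $q_i'\leqslant^*q$, and I feeds the simulation some $q_i\lessapprox q_i'$ with $q_i\leqslant q$. The answer $y$ is legal for $q_i\leqslant q_i'$, hence for $q_i'$.

*II in $B_{q'}$.* When I plays $p_i'\leqslant q'$, then $p_i'\leqslant^*q$, and II feeds the simulation some $p_i\lessapprox p_i'$ with $p_i\leqslant q$. The answer $(x,q_i)$ has $x$ legal for $p_i\leqslant p_i'$, hence for $p'_i$, and $q_i\lessapprox q$. Since $q'\leqslant^*q\leqslant^*q_i$, II plays $x$ and some $q_i'\lessapprox q'$ with $q_i'\leqslant q_i$. I's next point is legal for $q'_i$, hence for $q_i$ by axiom 5.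

*Exclusivity.* Play the two strategies for the same $q$ against each other. I's strategy in $A_q$ produces $p_i\lessapprox q$ and accepts all $q_i\leqslant q$; II's strategy in $B_q$ produces $q_i\lessapprox q$ and accepts all $p_i\leqslant q$. So the play is legal in both games, and its outcome would be both in $\mathcal X$ and in its complement. $\square$

*Proof of Theorem B.*

**(1)⇒(2).** This is Theorem A.

**(1)⇒(3).** Given $p$ and $(\mathcal X_n)_n$, apply the result of Section 13 for projective Gowers spaces repeatedly to get $p\geqslant q_0\geqslant q_1\geqslant\cdots$ such that $q_n$ satisfies one of the alternatives for $\mathcal X_n$. By axiom 3 take $q^*\leqslant^*q_n$ for all $n$. As $q^*\leqslant^*q_0\leqslant^*p$, axiom 2 gives $q\lessapprox q^*$ with $q\leqslant p$. Then $q\leqslant^*q_n$ for all $n$, and likewise $q'\leqslant^*q_n$ for every $q'\leqslant^*q$. By Lemma 12, $q$ and every $q'\leqslant^*q$ satisfy the same alternative as $q_n$ for $\mathcal X_n$, and only that one.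

**(2)⇒(4) and (3)⇒(4).** The one-point space satisfies axioms 1–5 and is both analytic and projective.

**(4)⇒(1).** In the one-point space $A_p$ and $B_p$ are both the game on $\omega$ in which II plays $x_0$, I plays $y_0$, II plays $x_1$, and so on, with no restrictions. Given a projective $A\subseteq\omega^\omega$, apply (4) to $\mathcal X=\omega^\omega\setminus A$. Either the second mover (I) has a strategy to reach $\omega^\omega\setminus A$, or the first mover (II) has a strategy to reach $A$. So the integer game with payoff $A$ is determined. As $A$ was arbitrary, $PD$ holds. $\blacksquare$
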